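# Smooth endpoints force smooth geodesics: Sobolev metrics on closed curves

## The guess: a shortest path between smooth curves runs through smooth curves

Take two smooth closed curves in $\mathbb R^d$ and deform one into the other as cheaply as possible, where the cost is measured by a Riemannian metric of Sobolev type. To be sure that a cheapest deformation exists, one has to admit intermediate curves that are only of class $H^n$. Are the intermediate curves of a cheapest deformation nevertheless smooth?

The first guess is yes. The metric is invariant under rotation of the parameter circle, so it singles out no point of the circle at which roughness could start, and the endpoints carry no roughness either. We shall test this guess on cases that can be done by hand, see where the natural argument for it breaks, and then prove it. The question is posed in Martins Bruveris, "Completeness Properties of Sobolev Metrics on the Space of Curves", arXiv:1407.0601 (2014). First we fix the terms.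

Throughout, $d\ge2$, $n\ge 2$, $S^1=\mathbb R/2\pi\mathbb Z$, $I=[0,1]$. We write $f'=\partial_\theta f$ and $f^{(i)}=\partial_\theta^i f$.

**Definition (immersions).** $\operatorname{Imm}(S^1,\mathbb R^d)$ is the space of smooth closed curves $c:S^1\to\mathbb R^d$ with $c'(\theta)\ne0$ for all $\theta$, and
$$\mathcal I^n=\mathcal I^n(S^1,\mathbb R^d)=\{c\in H^n(S^1,\mathbb R^d): c'(\theta)\neq0\ \text{for all }\theta\}.$$

Since $n\ge2$, $H^n\subset C^{n-1}\subset C^1$, so the condition makes sense and $\mathcal I^n$ is open in $H^n=H^n(S^1,\mathbb R^d)$. With Fourier coefficients $\hat f_l$ we use the norm $\|f\|_{H^n}^2=\sum_l(1+l^2)^n|\hat f_l|^2$.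

**Definition (Sobolev metric with constant coefficients of order $n$).** For a curve $c$ put $D_s=\frac1{|c'|}\partial_\theta$ and $\mathrm ds=|c'|\,\mathrm d\theta$. With constants $a_j\ge0$, $a_0,a_n>0$,
$$G_c(h,k)=\int_{S^1}\sum_{j=0}^na_j\langle D_s^jh,D_s^jk\rangle\,\mathrm ds,\qquad h,k\in T_c\mathcal I^n=H^n .$$

For instance, for $n=2$ we have $D_s^2h=|c'|^{-2}h''-|c'|^{-4}\langle c',c''\rangle h'$. The highest derivative $c''$ of the base curve enters, but only in front of $h'$. This will matter.

**Definition (paths, energy, geodesics).** Put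
$$X=H^1(I,H^n),\quad X_0=\{k\in X:k(0)=k(1)=0\},\quad Y=L^2(I\times S^1,\mathbb R^d),\quad U=\{c\in X:c(t)\in\mathcal I^n\ \forall t\in I\},$$
with $\|x\|_X^2=\int_I(\|x\|_{H^n}^2+\|\partial_tx\|_{H^n}^2)\,dt$. The energy of $c\in U$ is $E(c)=\int_0^1G_{c(t)}(\partial_tc,\partial_tc)\,dt$. A *minimizing geodesic* between $c_0$ and $c_1$ is a $c\in U$ with $c(0)=c_0$, $c(1)=c_1$ that minimizes $E$ among all paths in $U$ with these endpoints. A *geodesic* is a $c\in U$ with $dE(c)[k]=0$ for all $k\in X_0$.

A typical element of $X$ is $f+\varphi(t)g$ with $f,g\in H^n$ and $\varphi\in H^1(I)$. We have continuous embeddings $X\subset C^{1/2}(I,H^n)\subset C(I,C^{n-1}(S^1))$. Hence $U=H^1(I,\mathcal I^n)$ is open in $X$, and for $c\in U$ the function $|c'|$ is bounded below on $I\times S^1$. We show below that $E$ is smooth on $U$. A minimizing geodesic is then a geodesic: for $k\in X_0$ and small $|\varepsilon|$ the path $c+\varepsilon k$ lies in $U$ and has the same endpoints, so $E(c+\varepsilon k)\ge E(c)$.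

The length of a path is $L(c)=\int_0^1\sqrt{G_{c(t)}(\partial_tc,\partial_tc)}\,dt$, and $\operatorname{dist}^G(c_0,c_1)$ is the infimum of $L$ over paths in $U$ from $c_0$ to $c_1$. One theorem is taken as known.

**Existence theorem (used as given).** For $n\ge2$, $(\mathcal I^n,\operatorname{dist}^G)$ is metrically complete, and any two curves in the same connected component of $\mathcal I^n$ can be joined by a minimizing geodesic $c\in H^1(I,\mathcal I^n)$.

It asserts existence only. So the question has two forms. (a) For $c_0,c_1\in\operatorname{Imm}(S^1,\mathbb R^d)$ in the same component, does *every* minimizing geodesic between them stay in $\operatorname{Imm}(S^1,\mathbb R^d)$? (b) Does *at least one*, for all $c_0,c_1$ in the same component of $\operatorname{Imm}(S^1,\mathbb R^d)$?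

## Circles, and a pair of circles with two minimizers

Let $d=2$ and identify $\mathbb R^2=\mathbb C$. Consider paths of round parametrized circles $c(t,\theta)=z(t)e^{i\theta}$ with $z\in H^1(I,\mathbb C\setminus\{0\})$. With $r=|z|$ and $h=\zeta e^{i\theta}$ we get $D_s^jh=(i/r)^j\zeta e^{i\theta}$, so
$$G_c(h,h)=2\pi\Big(\sum_{j=0}^na_jr^{1-2j}\Big)|\zeta|^2 .$$
This is a conformal metric on the punctured plane. Geodesics of this two-dimensional metric are geodesics in $U$. Indeed, the linear maps $S_\tau x(t,\theta)=e^{-i\tau}x(t,\theta+\tau)$ preserve $E$ and $X_0$ and fix $c=z(t)e^{i\theta}$, so $dE(c)[S_\tau k]=dE(c)[k]$. Averaging over $\tau\in[0,2\pi]$ gives $dE(c)[k]=dE(c)[Pk]$, where $Pk=\frac1{2\pi}\int_0^{2\pi}S_\tau k\,d\tau$ is fixed by all $S_\tau$ and so has the form $\zeta(t)e^{i\theta}$ with $\zeta(0)=\zeta(1)=0$. So criticality within circles implies criticality in $U$. These geodesics are smooth in $\theta$, as guessed. The test is mild, since symmetry left no room for roughness.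

Now take $c_0=e^{i\theta}$ and $c_1=-e^{i\theta}$. They are joined in $\operatorname{Imm}(S^1,\mathbb R^2)$ by $e^{i\pi u}e^{i\theta}$, so a minimizing geodesic $c$ exists. The map $(Ac)(t,\theta)=\overline{c(t,-\theta)}$ fixes both endpoints. If $\tilde h(\theta)=\overline{h(-\theta)}$, then differentiation along $Ac$ gives $D_s^j\tilde h(\theta)=(-1)^j\,\overline{(D_s^jh)(-\theta)}$, so $E(Ac)=E(c)$, and $Ac$ is again a minimizing geodesic. Can $Ac=c$? Then differentiating at $\theta=0$ gives $c'(t,0)=-\overline{c'(t,0)}$, so $c'(t,0)$ is purely imaginary and nonzero for all $t$, and it moves continuously from $i$ to $-i$. That is impossible. So between these two smooth curves there are at least two minimizing geodesics, and (a) really is a statement about several objects.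

## What will be proved

**Theorem 1.** Let $n\ge2$, $a_j\ge0$, $a_0,a_n>0$, and let $c\in U$ be a geodesic with $c(0),c(1)\in\operatorname{Imm}(S^1,\mathbb R^d)$. Then $c(t)\in\operatorname{Imm}(S^1,\mathbb R^d)$ for all $t\in I$. Consequently (a) and (b) both have a positive answer.

**Theorem 2.** Let $c\in U$ be a geodesic. Then $c\in C^\infty(I,H^n)$, and for every real $s\ge0$ the following are equivalent:

1. $c(t_1),c(t_2)\in H^{n+s}$ for two distinct times $t_1,t_2\in I$;
2. $c(t_0),\partial_tc(t_0)\in H^{n+s}$ for some $t_0\in I$;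
3. $c\in C^\infty(I,H^{n+s})$.

In particular, if $c(t_1),c(t_2)$ are smooth for two distinct times, then $c\in C^\infty(I\times S^1)$. If $c(t_1),c(t_2)$ are real-analytic, then $c(t)$ is real-analytic for every $t\in I$. Moreover $D^2E(c)|_{X_0}$ has finite Morse index and finite nullity.

Here the *Morse index* is the largest dimension of a subspace of $X_0$ on which $D^2E(c)$ is negative definite, and the *nullity* is the dimension of $\{k\in X_0: D^2E(c)(k,h)=0\ \forall h\in X_0\}$. The endpoints are called *conjugate along $c$* if the nullity is positive. Neither theorem assumes that $c$ minimizes or that the endpoints are not conjugate.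

## Rotating the parameter, and what conjugate endpoints destroy

The invariance behind the guess can be made into a tool. Let
$$T_\tau x(t,\theta)=x(t,\theta+\tau)$$
(and likewise without $t$). On $H^n$, $X$ and $C^r(I,H^n)$ these operators form a group of isometries, strongly continuous in $\tau$. On $H^n$ and $X$ this is seen from Fourier series. On $C^r(I,H^n)$ it follows because each set $\{\partial_t^ix(t):t\in I\}$ is compact in $H^n$, and isometries that converge strongly converge uniformly on compact sets. The $T_\tau$ preserve $X_0$ and $U$, and $E\circ T_\tau=E$. Hence, if $c$ is a geodesic,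
$$dE(T_\tau c)[k]=dE(c)[T_{-\tau}k]=0\quad(k\in X_0),\qquad\text{so } T_\tau c\text{ is a geodesic.}\tag{1}$$

**Lemma 3.** Let $Z$ be $H^n$, $X$ or $C^r(I,H^n)$, and let $f\in Z$ be such that $\tau\mapsto T_\tau f\in Z$ is $C^m$ near $0$. Then $\partial_\theta^if\in Z$ for $i\le m$, and $\frac{d^i}{d\tau^i}T_\tau f=T_\tau\partial_\theta^if$ near $0$.

*Proof.* Let $m\ge1$. The quotients $(T_\tau f-f)/\tau$ converge in $Z$ as $\tau\to0$, and as distributions they converge to $\partial_\theta f$. So $\partial_\theta f\in Z$. For $\tau$ near $0$, $(T_{\tau+h}f-T_\tau f)/h=T_\tau\big((T_hf-f)/h\big)\to T_\tau\partial_\theta f$. So $\tau\mapsto T_\tau\partial_\theta f$ is the derivative of a $C^m$ map, hence $C^{m-1}$, and we repeat the argument with $\partial_\theta f$. $\square$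

Conversely, if $f\in H^{n+m}$, then $\tau\mapsto T_\tau f\in H^n$ is $C^m$ with derivatives $T_\tau f^{(i)}$. So *smoothness in $\theta$ is smoothness of the orbit $\tau\mapsto T_\tau f$*.

Here is the sensible first approach. For $b=(b_0,b_1)\in H^n\times H^n$ let $e(b)(t)=(1-t)b_0+tb_1$, and write $c=e(b^*)+y^*$ with $b^*=(c(0),c(1))$, $y^*\in X_0$. Being a geodesic means $dE(e(b)+y)|_{X_0}=0$ at $(b^*,y^*)$. *If* the linearization in $y$, namely $D^2E(c):X_0\to X_0^*$, is an isomorphism, the implicit function theorem yields a smooth $R_0$ such that all geodesics near $c$ are $R_0(\text{endpoints})$. By (1), $T_\tau c=R_0(T_\tau b^*)$ for small $\tau$. If $c(0),c(1)$ are smooth, the right side is smooth in $\tau$, and Lemma 3 finishes the proof. That there may be several minimizers does no harm, since the argument is local around the given $c$.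

The approach stops exactly where $D^2E(c)$ has a kernel on $X_0$, that is, at conjugate endpoints. This does happen, for minimizers with smooth endpoints. Take $d=4$ and
$$c_0=(\cos\theta,\sin\theta,0,0),\qquad c_1=(\cos\theta,-\sin\theta,0,0).$$
The path $(\cos\theta,\cos(\pi u)\sin\theta,\sin(\pi u)\sin\theta,0)$, $u\in I$, joins them in $\operatorname{Imm}(S^1,\mathbb R^4)$, so there is a minimizing geodesic $c=(c^1,c^2,c^3,c^4)$. It cannot stay in the plane $\mathbb R^2\times\{0\}$: along a continuous path of planar $C^1$ immersions the turning number is constant, but it is $1$ for $c_0$ and $-1$ for $c_1$. So $(c^3,c^4)\not\equiv0$. Let $R_\alpha$ be the rotation by $\alpha$ in the last two coordinates. It fixes $c_0$ and $c_1$ and preserves $E$, so every $R_\alpha c$ is a geodesic: $dE(R_\alpha c)[h]=0$ for all $h\in X_0$ and all $\alpha$. Differentiating at $\alpha=0$ gives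
$$D^2E(c)(k,h)=0\quad\forall h\in X_0,\qquad k=(0,0,-c^4,c^3)\in X_0,\ k\ne0 .$$

A detour through initial values does not help. Theorem 2 will show that regularity propagates from the pair $(c(t_0),\partial_tc(t_0))$, but smooth endpoints say nothing directly about $\partial_tc(0)$. There is a second gap as well: even without a kernel, a symmetric operator need not be onto. Some Fredholm property has to be proved.

## Repairing the kernel with finitely many smooth functionals

A linear toy shows the repair. Let $y\in H^2(S^1)$ solve $-y''=f$ with $f$ smooth. The operator $-\partial_\theta^2$ has the constants as kernel, so "$y=$ inverse applied to $f$" is not available. Let $\ell(y)=\frac1{2\pi}\int y\,d\theta$. The operator $Qy=-y''+\ell(y)\cdot1$ is an isomorphism $H^2\to L^2$: it multiplies the Fourier modes by $l^2$ for $l\ne0$ and by $1$ for $l=0$. Our $y$ satisfies $Qy=f+\ell(y)$, so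
$$T_\tau y=Q^{-1}\big(T_\tau f+\ell(T_\tau y)\big).$$
The right side contains the unknown $y$, but only through the number $\ell(T_\tau y)$, and this number depends smoothly on $\tau$ (here it is constant) *however rough $y$ is*. So $T_\tau y$ is smooth in $\tau$.

For the geodesic problem we do the same. Add to $dE$ terms $N(\ell_i(\cdot)-p_i)\ell_i$ with finitely many functionals $\ell_i(x)=\iint\langle x,g_i\rangle\,d\theta\,dt$, where each $g_i$ is smooth. If this makes the linearization coercive, the solution becomes a smooth function of the endpoints and of the numbers $p_i$. Along $T_\tau c$ these numbers are $\ell_i(T_\tau c)=\iint\langle c,T_{-\tau}g_i\rangle\,d\theta\,dt$, where the rotation falls on $g_i$, so they are smooth in $\tau$ for free.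

What has to be shown is that finitely many functionals suffice. This is a Gårding inequality for $D^2E(c)$ on $H^1$-paths, and it needs a close look at $E$.

## The energy as a sum of squares

**Step 1: one formula for all $D_s^j$.** The purpose is to isolate the only place where the top derivative $c^{(n)}$ of the base curve occurs.

Let $v=|c'|^{-1}$, so $D_s=v\partial_\theta$. By induction, for $j\ge1$, $D_s^jh=\sum_{i=1}^jp_{j,i}h^{(i)}$ with $p_{1,1}=v$ and
$$p_{j+1,i}=v(\partial_\theta p_{j,i}+p_{j,i-1}),\qquad p_{j,i}=0\text{ for }i=0\text{ and }i>j.$$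
So $p_{j,j}=v^j$, and $p_{j,i}$ is a polynomial in $v,\dots,v^{(j-i)}$. Since $p_{j,0}=0$, $p_{n,1}=(v\partial_\theta)^{n-1}v$, which by induction equals $v^{n-1}v^{(n-1)}$ plus a polynomial in $v,\dots,v^{(n-2)}$. Furthermore, for $k\ge1$,
$$v^{(k)}=-|c'|^{-3}\langle c',c^{(k+1)}\rangle+r_k(c',\dots,c^{(k)})$$
with $r_k$ smooth where $c'\ne0$. For $k=1$ this holds with $r_1=0$, and differentiating the formula for $k$ gives the one for $k+1$. So $p_{j,i}$ depends on $c',\dots,c^{(j-i+1)}$. Among all $j\le n$ and $i\ge1$ the index $j-i+1$ reaches $n$ only for $j=n$, $i=1$. Thus $p_{n,1}$ is the only coefficient that involves $c^{(n)}$.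

Put $Jc=(c',\dots,c^{(n-1)})$ and $\Omega=\{(y_1,\dots,y_{n-1})\in(\mathbb R^d)^{n-1}:y_1\ne0\}$. Multiplying by $|c'|^{1/2}$, we get for $c\in\mathcal I^n$, $h\in H^n$, $0\le j\le n$
$$\Phi_j(c)h:=|c'|^{1/2}D_s^jh=\sum_{i=0}^nq_{j,i}(Jc)\,h^{(i)}+\delta_{jn}\langle b(c'),c^{(n)}\rangle h',\qquad b(y)=-|y|^{-n-3/2}y,\tag{2}$$
with scalar functions $q_{j,i}$ that are smooth, even real-analytic, on $\Omega$, and
$$q_{n,n}=|y_1|^{\frac12-n},\qquad q_{0,0}=|y_1|^{1/2},\qquad q_{0,i}=0\ (i\ge1).$$
The exponent in $b$ is $\frac12-(n-1)-3=-n-\frac12-1$, as it should be. For $n=2$: $\Phi_2(c)h=|c'|^{-3/2}h''-|c'|^{-7/2}\langle c',c''\rangle h'$.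

With $F_j(c)=\Phi_j(c)\,\partial_tc$ for $c\in U$,
$$E(c)=\sum_{j=0}^na_j\|F_j(c)\|_Y^2 .\tag{3}$$
Clearly $F_j(T_\tau c)=T_\tau F_j(c)$, which confirms $E\circ T_\tau=E$.

**Step 2: superposition is smooth.** The purpose is to know that $E$ may be differentiated. We call a smooth map $f$ between open sets of Banach spaces *real-analytic* if every point has a neighborhood on which $\|D^mf\|\le C\rho^mm!$ for all $m$, with constants $C,\rho$. Equivalently, $f$ is locally the sum of its power series; this is needed only for the last part of Theorem 2. For example, $\tau\mapsto e^{i\tau}$ is real-analytic, with $C=\rho=1$.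

**Lemma 4.** Let $K$ be a compact metric space, $O$ open in a Banach space $\mathcal E$, and $f:O\to\mathcal E'$ a smooth map into a Banach space. Then $f_*:C(K,O)\to C(K,\mathcal E')$, $f_*(u)=f\circ u$, is smooth. If $f$ is real-analytic, so is $f_*$.

*Proof.* $C(K,O)$ is open because $u(K)$ is compact. First let $g$ be any continuous map on $O$ into a Banach space. Given $u$ and $\varepsilon>0$, there is $\delta>0$ with $\|g(y)-g(x)\|<\varepsilon$ whenever $x\in u(K)$, $\|y-x\|<\delta$. Otherwise there are $x_i\in u(K)$ and $y_i$ with $\|y_i-x_i\|\to0$ and $\|g(y_i)-g(x_i)\|\ge\varepsilon$; along a subsequence $x_i\to x$ and $y_i\to x$, which contradicts continuity at $x$. So $g_*$ is continuous. Next, for small $\eta\in C(K,\mathcal E)$, pointwise on $K$,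
$$f(u+\eta)-f(u)-Df(u)\eta=\int_0^1\big(Df(u+\sigma\eta)-Df(u)\big)\eta\,d\sigma ,$$
and by continuity of $(Df)_*$ this is $o(\|\eta\|)$ in $C(K,\mathcal E')$. Thus $f_*$ is differentiable, and its derivative is $(Df)_*$ followed by the bounded linear map $C(K,L(\mathcal E,\mathcal E'))\to L(C(K,\mathcal E),C(K,\mathcal E'))$. So $f_*$ is $C^1$ for every smooth $f$. If superposition with smooth maps is always $C^r$, then $(Df)_*$ is $C^r$ and $f_*$ is $C^{r+1}$. Hence $f_*$ is smooth. If $f$ is real-analytic, then by compactness there are $C,\rho,\delta$ with $\|D^mf\|\le C\rho^mm!$ on the $\delta$-neighborhood of $u(K)$. As $D^mf_*(w)$ acts pointwise by $D^mf(w)$, the same bounds hold for $D^mf_*$ on the $\delta$-ball around $u$. $\square$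

Now $c\mapsto Jc$ is continuous linear from $X$ into $C(I\times S^1)$. So are $c\mapsto\partial_tc^{(i)}\in Y$ for $i\le n$, $c\mapsto c^{(n)}\in C(I,L^2)$ and $c\mapsto\partial_tc'\in L^2(I,C^0)$ (the last because $H^{n-1}\subset C^0$ for $n\ge2$). Multiplication is continuous
$$C(I\times S^1)\times Y\to Y,\qquad C(I\times S^1)\times C(I,L^2)\times L^2(I,C^0)\to Y.\tag{4}$$
By (2) and Lemma 4, $F_j:U\to Y$ is smooth, hence $E$ is smooth on $U$. In the same way $\Phi_j:\mathcal I^n\to L(H^n,L^2)$ is smooth, because $q\mapsto(h\mapsto qh^{(i)})$ is bounded $C(S^1)\to L(H^n,L^2)$ and $(\beta,w)\mapsto(h\mapsto\langle\beta,w\rangle h')$ is bounded bilinear $C(S^1)\times L^2\to L(H^n,L^2)$. So $G_c(h,k)=\sum_ja_j\langle\Phi_j(c)h,\Phi_j(c)k\rangle_{L^2}$ is a smooth metric. All these maps are real-analytic, because $q_{j,i}$ and $b$ are.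

## The second variation cannot vanish on weakly null sequences

From (3),
$$\tfrac12D^2E(c)(k,k)=\sum_ja_j\Big(\|DF_j(c)k\|_Y^2+\langle F_j(c),D^2F_j(c)(k,k)\rangle_Y\Big).\tag{5}$$
We want: modulo finitely many directions, this is at least a positive multiple of $\|k\|_X^2$. Two terms of top order make this less than automatic. The sequence $k_\nu=t(1-t)\nu^{-n}\sin(\nu\theta)e_1$, with $e_1$ the first standard basis vector, is weakly null and bounded above and below in $X$, yet $k_\nu^{(n)}=t(1-t)\sin^{(n)}(\nu\theta)e_1$ does not tend to $0$ in $Y$. So products containing $k^{(n)}$ cannot simply be discarded, although they contain no time derivative of order $n$ in $\theta$. The first dangerous term, in $D^2F_n$, is handled by an integration by parts. The second, in $DF_n$, is handled by Gronwall in time.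

**Lemma 5.** Let $c\in U$, $k_\nu\in X_0$, $k_\nu\rightharpoonup0$ weakly in $X$, $\|k_\nu\|_X=1$. Then $\liminf_\nu D^2E(c)(k_\nu,k_\nu)>0$.

*Proof.* We write $k=k_\nu$, $k_t=\partial_tk$. All limits are for $\nu\to\infty$.

**Step 1: what converges and what is merely bounded.** This collects the facts used below. The $k_\nu$ are bounded in $C^{1/2}(I,H^n)$, the embedding $H^n\subset C^{n-1}(S^1)$ is compact, and $k_\nu(t)\rightharpoonup0$ in $H^n$ for each $t$, so $k_\nu(t)\to0$ in $C^{n-1}$ for each $t$. By equicontinuity (Arzelà–Ascoli),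
$$k_\nu^{(i)}\to0\ \text{ uniformly on }I\times S^1,\quad 0\le i\le n-1;\qquad\text{in particular }Jk_\nu\to0\text{ uniformly.}\tag{6}$$
Moreover
$$k_\nu^{(n)}\text{ is bounded in }C(I,L^2),\quad k_{\nu,t}^{(i)}\text{ is bounded in }Y\ (i\le n),\quad k_{\nu,t}'\text{ is bounded in }L^2(I,C^0).\tag{7}$$

**Step 2: the terms $\langle F_j,D^2F_j(k,k)\rangle$ tend to $0$.** This removes the part of (5) without a sign. By (2) and the product rule (the factors $\partial_tc^{(i)}$, $c^{(n)}$, $\partial_tc'$ are linear in $c$),
$$\begin{aligned}D^2F_j(c)(k,k)=&\sum_iD^2q_{j,i}(Jc)[Jk,Jk]\,\partial_tc^{(i)}+2\sum_iDq_{j,i}(Jc)[Jk]\,k_t^{(i)}\\&+\delta_{jn}\Big\{\langle D^2b(c')[k',k'],c^{(n)}\rangle\partial_tc'+2\langle Db(c')k',k^{(n)}\rangle\partial_tc'\\&\qquad\quad+2\langle Db(c')k',c^{(n)}\rangle k_t'+2\langle b(c'),k^{(n)}\rangle k_t'\Big\}.\end{aligned}$$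
Every term but the last contains a factor $Jk$ or $k'$, which tends to $0$ uniformly by (6). The remaining factors are fixed or bounded in the spaces of (4), by (7). So these terms tend to $0$ in $Y$. For the last term we must show
$$\int_I\int_{S^1}\langle F_n(c),k_t'\rangle\,\langle b(c'),k^{(n)}\rangle\,d\theta\,dt\to0 .$$
The matrix field $M_0=F_n(c)\otimes b(c')$ lies in $L^2(I\times S^1)$, and the integrand is $M_0(k_t',k^{(n)})$. Replacing $M_0$ by $M\in C^\infty(I\times S^1)$ changes the integral by at most
$$\|M_0-M\|_{L^2}\,\|k^{(n)}\|_{C(I,L^2)}\,\|k_t'\|_{L^2(I,C^0)}\le C\|M_0-M\|_{L^2},$$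
uniformly in $\nu$. For smooth $M$ we integrate by parts in $\theta$. This is allowed for a.e. $t$, since $k_t'(t)$ and $k^{(n-1)}(t)$ are in $H^1(S^1)$ because $n\ge2$. We get
$$\iint M(k_t',k^{(n)})=-\iint M_\theta(k_t',k^{(n-1)})-\iint M(k_t'',k^{(n-1)})\to0,$$
because $k^{(n-1)}\to0$ uniformly while $k_t'$ and $k_t''$ are bounded in $Y$ (again $n\ge2$). As $\|M_0-M\|_{L^2}$ can be made arbitrarily small, the claim follows.

**Step 3: the derivative $DF_j(c)k$ up to $o(1)$.** This prepares the squares. Differentiating (2) once,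
$$DF_j(c)k=\Phi_j(c)k_t+\delta_{jn}\langle b(c'),k^{(n)}\rangle\partial_tc'+\sum_iDq_{j,i}(Jc)[Jk]\,\partial_tc^{(i)}+\delta_{jn}\langle Db(c')k',c^{(n)}\rangle\partial_tc' ,$$
and the last two terms tend to $0$ in $Y$ by (6) and (4). Thus, in $Y$,
$$DF_j(c)k_\nu=\Phi_j(c)k_{\nu,t}+\delta_{jn}\langle b(c'),k_\nu^{(n)}\rangle\partial_tc'+o(1).\tag{8}$$

**Step 4: if the lemma failed, $k_\nu$ would tend to $0$ strongly.** This yields the contradiction. Suppose $\liminf_\nu D^2E(c)(k_\nu,k_\nu)\le0$. By (5) and Step 2, along a subsequence $\sum_ja_j\|DF_j(c)k_\nu\|_Y^2\to0$, and each summand is nonnegative.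

Since $a_0>0$, the case $j=0$ of (8) gives $|c'|^{1/2}k_{\nu,t}\to0$ in $Y$, so $k_{\nu,t}\to0$ in $Y$. Ehrling's inequality says that for every $\eta>0$ there is $C_\eta$ with $\|h\|_{C^{n-1}}\le\eta\|h\|_{H^n}+C_\eta\|h\|_{L^2}$ for $h\in H^n$. As $k_{\nu,t}$ is bounded in $L^2(I,H^n)$ by $1$, the norm of $k_{\nu,t}$ in $L^2(I,C^{n-1})$ has upper limit at most $\eta$ for every $\eta$. So $k_{\nu,t}\to0$ in $L^2(I,C^{n-1})$. Therefore in $\Phi_n(c)k_{\nu,t}$ the terms with $k_{\nu,t}^{(i)}$, $i<n$, tend to $0$ in $Y$, and so does $\langle b(c'),c^{(n)}\rangle k_{\nu,t}'$, by (4) and $k'_{\nu,t}\to0$ in $L^2(I,C^0)$. Hence $\Phi_n(c)k_{\nu,t}=|c'|^{\frac12-n}k_{\nu,t}^{(n)}+o(1)$ in $Y$.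

Since $a_n>0$, the case $j=n$ of (8) now says: $w_\nu:=k_\nu^{(n)}\in H^1(I,L^2)$ satisfies
$$\partial_tw_\nu=-|c'|^{n-\frac12}\langle b(c'),w_\nu\rangle\,\partial_tc'+g_\nu,\qquad g_\nu\to0\text{ in }Y,\qquad w_\nu(0)=0 .$$
This is a linear ordinary differential equation in time with small forcing and zero initial value. With $m(t)=C\|\partial_tc'(t)\|_{C^0}\in L^2(I)$ we have $\|\partial_tw_\nu\|_{L^2}\le m\|w_\nu\|_{L^2}+\|g_\nu\|_{L^2}$ for a.e. $t$, and Gronwall's inequality gives
$$\sup_t\|w_\nu(t)\|_{L^2}\le e^{\int_Im}\int_I\|g_\nu\|_{L^2}\,dt\to0 .$$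
Then $\|\partial_tw_\nu\|_Y\le\|m\|_{L^2(I)}\sup_t\|w_\nu\|_{L^2}+\|g_\nu\|_Y\to0$. So $k_{\nu,t}$ and $k_{\nu,t}^{(n)}$ tend to $0$ in $Y$, that is, $k_{\nu,t}\to0$ in $L^2(I,H^n)$, and $k_\nu\to 0$ in $L^2(I,H^n)$ by (6) and $w_\nu\to0$. Thus $k_\nu\to0$ in $X$, contradicting $\|k_\nu\|_X=1$. $\square$

Let $(g_i)_{i\ge1}$ enumerate the functions $t^a\cos(l\theta)e_r$ and $t^a\sin(l\theta)e_r$ with integers $a,l\ge0$ and $1\le r\le d$, where $e_r$ is the standard basis. Their span is dense in $Y$. Put $\ell_i(x)=\iint\langle x,g_i\rangle\,d\theta\,dt$, a continuous linear functional on $X$.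

**Lemma 6.** For $c\in U$ there is $N$ such that for all $k\in X_0$
$$D^2E(c)(k,k)+N\sum_{i\le N}\ell_i(k)^2\ge\tfrac1N\|k\|_X^2 .$$

*Proof.* Otherwise for every $N$ there is $k_N\in X_0$ with $\|k_N\|_X=1$ and $D^2E(c)(k_N,k_N)+N\sum_{i\le N}\ell_i(k_N)^2<\frac1N$. As $D^2E(c)$ is a bounded form, $N\ell_i(k_N)^2$ is bounded for $N\ge i$, so $\ell_i(k_N)\to0$ for each fixed $i$. A subsequence converges weakly in $X$ to some $k\in X_0$ with $\ell_i(k)=0$ for all $i$, and $k=0$ by density of the span of the $g_i$. By Lemma 5, $\liminf D^2E(c)(k_N,k_N)>0$ along the subsequence. But $D^2E(c)(k_N,k_N)<\frac1N$. $\square$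

This already gives the last claim of Theorem 2. On $X_0\cap\bigcap_{i\le N}\ker\ell_i$ the form $D^2E(c)$ is positive definite. So a subspace of $X_0$ on which $D^2E(c)\le0$ meets this intersection only in $0$, and $(\ell_1,\dots,\ell_N)$ maps it injectively into $\mathbb R^N$. Its dimension is at most $N$. Hence Morse index and nullity on $X_0$ are at most $N$.

## A smooth solution operator at every geodesic

**Step 1: solving the augmented problem.** The purpose is to replace $R_0$ of the first approach by an operator that exists even when the endpoints are conjugate. Let $c\in U$ be a geodesic and $N$ as in Lemma 6. Recall $e(b)$, $b^*=(c(0),c(1))$, $y^*=c-e(b^*)\in X_0$, and put $p^*=(\ell_i(c))_{i\le N}$. Near $(b^*,p^*,y^*)\in(H^n)^2\times\mathbb R^N\times X_0$, where $e(b)+y\in U$, define the smooth map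
$$\Psi(b,p,y)=\Big[dE(e(b)+y)+N\sum_{i\le N}\big(\ell_i(e(b)+y)-p_i\big)\ell_i\Big]\Big|_{X_0}\in X_0^* .$$
Then $\Psi(b^*,p^*,y^*)=0$, because $c$ is a geodesic and $\ell_i(c)=p_i^*$. The derivative
$$D_y\Psi(b^*,p^*,y^*)=\Big(D^2E(c)+N\sum_{i\le N}\ell_i\otimes\ell_i\Big)\Big|_{X_0}$$
is a bounded bilinear form that is coercive by Lemma 6, hence an isomorphism $X_0\to X_0^*$ by Lax–Milgram. By the implicit function theorem there are neighborhoods $V\ni(b^*,p^*)$, $W\ni y^*$ and a smooth $S:V\to W$ such that for $(b,p)\in V$, $y\in W$ we have $\Psi(b,p,y)=0\iff y=S(b,p)$. Put $R(b,p)=e(b)+S(b,p)\in X$, a smooth map on $V$.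

**Step 2: inserting the rotated geodesics.** The purpose is to express $T_\tau c$ through data that are smooth in $\tau$. Put $p_i(\tau)=\ell_i(T_\tau c)$. Since $T_\tau e(b^*)=e(T_\tau b^*)$, we have $T_\tau c=e(T_\tau b^*)+T_\tau y^*$. By (1) this is a geodesic, and the added terms vanish by the choice of $p(\tau)$, so $\Psi(T_\tau b^*,p(\tau),T_\tau y^*)=0$. By strong continuity, $(T_\tau b^*,p(\tau))\in V$ and $T_\tau y^*\in W$ for small $|\tau|$. Hence for some $\tau_0>0$
$$T_\tau c=R(\beta(\tau)),\qquad\beta(\tau)=(T_\tau b^*,p(\tau)),\qquad|\tau|<\tau_0 .\tag{9}$$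
Moreover $p_i(\tau)=\iint\langle c,T_{-\tau}g_i\rangle\,d\theta\,dt$, and $T_{-\tau}g_i$ is $t^a\cos(l(\theta-\tau))e_r$ or $t^a\sin(l(\theta-\tau))e_r$. So $p_i$ is a trigonometric polynomial in $\tau$, whatever the regularity of $c$.

## Proof of Theorem 1

Let $c(0),c(1)$ be smooth. Then $\tau\mapsto T_\tau b^*\in(H^n)^2$ is $C^\infty$, so $\beta$ is $C^\infty$. By (9), $\tau\mapsto T_\tau c\in X$ is $C^\infty$ near $0$. By Lemma 3 with $Z=X$, $\partial_\theta^mc\in X\subset C(I,H^n)$ for every $m$, so $c(t)\in\bigcap_mH^{n+m}=C^\infty$ for every $t\in I$. As $c(t)\in\mathcal I^n$, we have $c(t)\in\operatorname{Imm}(S^1,\mathbb R^d)$ for every $t$.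

Answer to (a): **yes**. A minimizing geodesic is a critical point of $E$, so what was just proved applies to every one of them.

Answer to (b): **yes**. Let $c_0,c_1$ lie in the same component of $\operatorname{Imm}(S^1,\mathbb R^d)$. This space is open in a Fréchet space, hence locally path-connected, so a continuous path in $\operatorname{Imm}(S^1,\mathbb R^d)$ joins them. The path is also continuous in $\mathcal I^n$, so $c_0,c_1$ lie in the same component of $\mathcal I^n$. The existence theorem provides a minimizing geodesic, and by (a) it lies in $\operatorname{Imm}(S^1,\mathbb R^d)$. $\blacksquare$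

## The geodesic equation and its flow in $H^n$

We turn to Theorem 2. The operator $R$ takes values in $X$, which controls $\partial_tc$ only in an $L^2$ sense in time. To reach all times and all time derivatives, we use that on $\mathcal I^n$ the geodesic equation is an ordinary differential equation with smooth right side. Let $c\in U$ be a geodesic.

**Step 1: $G_c$ is equivalent to the $H^n$ inner product (the metric is strong).** This allows us to invert it. By (2), $q_{n,n}(Jc)h^{(n)}$ is $\Phi_n(c)h$ minus terms bounded in $L^2$ by $C\|h\|_{C^{n-1}}$, so $\|h^{(n)}\|_{L^2}\le C(\|\Phi_n(c)h\|_{L^2}+\|h\|_{C^{n-1}})$. Ehrling's inequality with small $\eta$ absorbs the $C^{n-1}$ norm and gives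
$$\|h\|_{H^n}\le C'\big(\|\Phi_n(c)h\|_{L^2}+\|\Phi_0(c)h\|_{L^2}\big),$$
with $C'$ locally uniform in $c\in\mathcal I^n$. As $a_0,a_n>0$, $G_c$ is coercive on $H^n$. Write
$$G_c(h,k)=\langle L_ch,k\rangle_{H^n},\quad L_c=\sum_ja_j\Phi_j(c)^*\Phi_j(c),\qquad D_cG_c[k](h,h)=\langle N(c,h),k\rangle_{H^n}.$$
Here $L_c$ is bounded, symmetric, coercive, hence invertible, and smooth in $c$. The map $N:\mathcal I^n\times H^n\to H^n$ is smooth and quadratic in $h$.

**Step 2: $c$ is smooth in time.** This turns criticality into an equation. We have $E(c)=\int_I\langle L_cc_t,c_t\rangle_{H^n}dt$. For small $|\varepsilon|$ the values $c(t)+\varepsilon k(t)$ stay in a compact subset of $\mathcal I^n$, so the $\varepsilon$-derivative of the integrand for $c+\varepsilon k$ is dominated by a constant times $(\|c_t\|_{H^n}+\|k_t\|_{H^n}+\|k\|_{H^n})^2(1+\|k\|_{H^n})\in L^1(I)$, and we may differentiate under the integral. Criticality reads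
$$\int_I\big(2\langle L_cc_t,k_t\rangle_{H^n}+\langle N(c,c_t),k\rangle_{H^n}\big)dt=0\qquad\forall k\in X_0 .$$
So $L_cc_t$ is absolutely continuous with $2\,\partial_t(L_cc_t)=N(c,c_t)\in L^1(I,H^n)$. Hence $c_t=L_c^{-1}(L_cc_t)$ is continuous. Then $N(c,c_t)$ is continuous, $L_cc_t$ is $C^1$, and since $c$ is $C^1$, so is $L_c^{-1}$ along $c$. Thus $c_t$ is $C^1$. Carrying out the differentiation,
$$c_{tt}=\Gamma_c(c_t,c_t):=L_c^{-1}\big(\tfrac12N(c,c_t)-(D_cL_c[c_t])c_t\big),\tag{10}$$
with a smooth right side on $O:=\mathcal I^n\times H^n$. If $c\in C^r$ with $r\ge2$, then the right side is $C^{r-1}$, so $c\in C^{r+1}$. Hence $c\in C^\infty(I,H^n)$, the first claim of Theorem 2.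

**Step 3: dependence on the data.** This supplies the operator for initial values that plays the role of $R$. Write (10) as $\dot z=f(z)$ for $z=(x,x_t)$, with $f(x,u)=(u,\Gamma_x(u,u))$ smooth on $O$.

**Lemma 7.** Let $t_0\in I$. There are a neighborhood $A$ of $(c(t_0),c_t(t_0))$ in $H^n\times H^n$ and a map $\mathrm{Fl}$ on $A$ such that $\mathrm{Fl}(\zeta)$ is a solution of (10) on $I$ with data $\zeta$ at time $t_0$, $\mathrm{Fl}:A\to C^r(I,H^n)$ is smooth for every $r$, and
$$T_\tau c=\mathrm{Fl}\big(T_\tau c(t_0),T_\tau c_t(t_0)\big)\quad\text{for small }|\tau| .\tag{11}$$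

*Proof.* Let $\mathcal E=H^n\times H^n$ and $z^*=(c,c_t)\in C(I,O)$. Consider
$$\Lambda:\mathcal E\times C(I,O)\to C(I,\mathcal E),\qquad\Lambda(\zeta,z)(t)=z(t)-\zeta-\int_{t_0}^tf(z(t'))\,dt' .$$
It is smooth by Lemma 4, and $\Lambda(\zeta,z)=0$ means that $z$ solves the equation with $z(t_0)=\zeta$. The linearization $D_z\Lambda$ at $z^*$ is $\mathrm{id}-\mathcal K$ with the Volterra operator $(\mathcal K\eta)(t)=\int_{t_0}^tDf(z^*(t'))\eta(t')\,dt'$. With $a=\max_t\|Df(z^*(t))\|$ we have $\|\mathcal K^m\|\le a^m/m!$, so the Neumann series converges and $\mathrm{id}-\mathcal K$ is invertible. The implicit function theorem gives neighborhoods $A$ of $z^*(t_0)$ and $B$ of $z^*$, and a smooth map $\zeta\mapsto z\in B$ of $A$ into $C(I,\mathcal E)$ that describes all solutions in $B$ with data in $A$. Let $\mathrm{Fl}(\zeta)$ be the first component $x$ of $z$. For each $i$ we have $\partial_t^ix=f_i(x,x_t)$ with $f_0(x,u)=x$ and $f_{i+1}=Df_i\cdot f$ smooth on $O$. By Lemma 4 the map $\zeta\mapsto(\partial_t^ix)_{i\le r}\in C(I,H^n)^{r+1}$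 is smooth. It takes values in the closed subspace that represents $C^r(I,H^n)$, so $\mathrm{Fl}$ is smooth into $C^r(I,H^n)$. By (1) $T_\tau c$ is a geodesic, hence solves (10) by Step 2. Since $(T_\tau c,T_\tau c_t)\to z^*$ in $C(I,\mathcal E)$ as $\tau\to0$, it lies in $B$ for small $|\tau|$, with data in $A$. This is (11). $\square$

## Transferring fractional regularity through a smooth map

Formulas (9) and (11) have the same shape: $T_\tau c$ is a smooth map applied to rotated data. For data in $H^{n+s}$ with integer $s$, the orbit of the data is $C^s$ and Lemma 3 applies. For fractional $s$ we measure the orbit by an integral. Fix $\sigma\in(0,1)$ and $\tau_1>0$. For integers $l\ne0$, the substitution $u=l\tau$ gives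
$$\int_{|\tau|<\tau_1}|e^{il\tau}-1|^2|\tau|^{-1-2\sigma}d\tau=|l|^{2\sigma}\int_{|u|<|l|\tau_1}|e^{iu}-1|^2|u|^{-1-2\sigma}du ,$$
and the last integral lies between its value for $|l|=1$ and its value over $\mathbb R$, both positive and finite. Since $T_\tau$ multiplies $\hat f_l$ by $e^{il\tau}$, it follows that for $f\in H^{n+m}$, membership $f\in H^{n+m+\sigma}$ is equivalent to
$$\int_{|\tau|<\tau_1}\|T_\tau\partial_\theta^mf-\partial_\theta^mf\|_{H^n}^2|\tau|^{-1-2\sigma}d\tau<\infty,\tag{12}$$
and the square root of this integral plus $\|f\|_{H^{n+m}}$ is an equivalent norm on $H^{n+m+\sigma}$. The same holds with $H^1(I,\cdot)$-valued norms, using Fourier coefficients in $H^1(I)$.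

**Lemma 8.** Let $s=m+\sigma$ with an integer $m\ge0$ and $\sigma\in[0,1)$. Let $Z$ be $X$ or $C^r(I,H^n)$, and let $\beta(\tau)=(T_\tau\gamma,p(\tau))$ with $\gamma\in(H^{n+s})^2$ and $p$ smooth with values in a finite-dimensional space (possibly absent). Suppose $T_\tau c=\mathcal R(\beta(\tau))$ for small $|\tau|$, with $\mathcal R$ smooth from a neighborhood of $\beta(0)$ into $Z$. Then $c\in H^1(I,H^{n+s})$ if $Z=X$, and $c\in C^r(I,H^{n+s})$ if $Z=C^r(I,H^n)$.

*Proof.* **Step 1: the integer part.** This settles $\sigma=0$. Since $\gamma\in(H^{n+m})^2$, $\beta$ is $C^m$. So $\tau\mapsto T_\tau c\in Z$ is $C^m$, and by Lemma 3 $\partial_\theta^ic\in Z$ for $i\le m$, with $\frac{d^m}{d\tau^m}T_\tau c=T_\tau\partial_\theta^mc$. If $Z=X$, this says $c\in H^1(I,H^{n+m})$. If $Z=C^r(I,H^n)$, then $(c,\partial_\theta c,\dots,\partial_\theta^mc)$ is $C^r$ in $t$ with values in the closed subspace of $(H^n)^{m+1}$ that represents $H^{n+m}$, so $c\in C^r(I,H^{n+m})$. From now on $\sigma\in(0,1)$.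

**Step 2: an increment estimate.** The purpose is to bound the increments of $\partial_\theta^mc$ by those of $\partial_\theta^m\gamma$. We claim that for small $|\tau|$
$$\|T_\tau\partial_\theta^mc-\partial_\theta^mc\|_Z\le C\big(\|T_\tau\partial_\theta^m\gamma-\partial_\theta^m\gamma\|_{(H^n)^2}+|\tau|\big).\tag{13}$$
For $m=0$ this is the local Lipschitz property of $\mathcal R$. For $m\ge1$, $\frac{d^m}{d\tau^m}\mathcal R(\beta(\tau))$ is a finite sum of terms $D^l\mathcal R(\beta)[\beta^{(i_1)},\dots,\beta^{(i_l)}]$ with $i_1+\dots+i_l=m$ and all $i_j\ge1$. The derivative $\beta^{(m)}$ enters only through $D\mathcal R(\beta)[\beta^{(m)}]$. For $i<m$, $\beta^{(i)}$ is $C^1$, so $\beta^{(i)}(\tau)-\beta^{(i)}(0)=O(|\tau|)$. The first component of $\beta^{(m)}(\tau)-\beta^{(m)}(0)$ is $T_\tau\partial_\theta^m\gamma-\partial_\theta^m\gamma$, and the second is $O(|\tau|)$. As all $D^l\mathcal R$ are locally bounded and locally Lipschitz, (13) follows.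

**Step 3: integrating.** The purpose is to reach order $n+s$. Apply (12) to $\gamma$. Since also $\int_{|\tau|<\tau_1}|\tau|^{2-1-2\sigma}d\tau<\infty$ because $\sigma<1$, (13) gives, for small $\tau_1$,
$$\int_{|\tau|<\tau_1}\|T_\tau\partial_\theta^mc-\partial_\theta^mc\|_Z^2\,|\tau|^{-1-2\sigma}d\tau<\infty .$$
If $Z=X$, this is $c\in H^1(I,H^{n+s})$. Let $Z=C^r(I,H^n)$ and $i\le r$. For each $\tau$ the function $t\mapsto(T_\tau-1)\partial_\theta^m\partial_t^ic(t)\in H^n$ is continuous, and its norm is at most $\|(T_\tau-1)\partial_\theta^mc\|_Z$, which does not depend on $t$ and lies in $L^2(|\tau|^{-1-2\sigma}d\tau)$. So $\partial_t^ic(t)\in H^{n+s}$ for every $t$. As $t'\to t$, dominated convergence in the equivalent norm applied to $\partial_t^ic(t')-\partial_t^ic(t)$, together with continuity in $H^{n+m}$ from Step 1, gives $\partial_t^ic\in C(I,H^{n+s})$. For $i<r$ the identity $\partial_t^ic(t)=\partial_t^ic(0)+\int_0^t\partial_t^{i+1}c\,dt'$ now holds with the integral in $H^{n+s}$, so $c\in C^r(I,H^{n+s})$. $\square$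

## Two times, one time with velocity, all times

**Step 1: (3) implies (1).** This is immediate: evaluate at two times.

**Step 2: (1) implies (2).** The purpose is to produce one time at which position and velocity are both regular. Let $t_1<t_2$, $\delta=t_2-t_1$, and $\tilde c(u)=c(t_1+u\delta)$ for $u\in I$. Then $\tilde c$ is a geodesic. For $\tilde k\in X_0$ let $k(t)=\tilde k((t-t_1)/\delta)$ on $[t_1,t_2]$ and $k=0$ elsewhere, so $k\in X_0$. Then $E(c+\varepsilon k)$ is a constant plus $\delta^{-1}E(\tilde c+\varepsilon\tilde k)$, and $dE(\tilde c)[\tilde k]=\delta\,dE(c)[k]=0$. So (9) holds for $\tilde c$, with $b^*=(c(t_1),c(t_2))\in(H^{n+s})^2$ and $p$ smooth. Lemma 8 with $Z=X$ and $\mathcal R=R$ gives $c\in H^1([t_1,t_2],H^{n+s})$. Hence $c(t_0),c_t(t_0)\in H^{n+s}$ for almost every $t_0\in[t_1,t_2]$.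

**Step 3: (2) implies (3).** The purpose is to spread the regularity to all of $I$. Apply Lemma 8 to (11), with $\gamma=(c(t_0),c_t(t_0))$, no $p$, $\mathcal R=\mathrm{Fl}$ and $Z=C^r(I,H^n)$, for every $r$.

If $c(t_1),c(t_2)$ are smooth, then (3) holds for all $s$, so $c\in C^\infty(I\times S^1)$.

## Real-analytic endpoints

It remains to treat real-analytic $c(t_1),c(t_2)$ with $t_1<t_2$. We use the following standard facts. Bounded multilinear maps, compositions of real-analytic maps, derivatives of real-analytic maps and inversion of operators are real-analytic, and the implicit function theorem in Banach spaces gives real-analytic solutions for real-analytic equations.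

**Step 1: analyticity in $\theta$ is analyticity of the orbit.** This is the analytic version of Lemma 3. A smooth curve $f$ is real-analytic iff there are $C,\rho$ with $\sup|f^{(m)}|\le C\rho^mm!$ for all $m$. By $H^n\subset C^0$ in one direction and $(m+i)!\le2^{m+i}m!\,i!$ for $i\le n$ in the other, this is equivalent to
$$\|f^{(m)}\|_{H^n}\le C\rho^mm!\quad\text{for all }m,\tag{14}$$
with other constants. If (14) holds, then $\tau\mapsto T_\tau f\in H^n$ has $m$-th derivative $T_\tau f^{(m)}$ of norm at most $C\rho^mm!$ for every $\tau$, so it is real-analytic. Conversely, if this map is real-analytic near $0$, then by Lemma 3 its derivatives at $0$ are $f^{(m)}$, and (14) holds.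

**Step 2: the times in $[t_1,t_2]$.** The purpose is to repeat the proof of Theorem 1 with analytic maps. The functions $q_{j,i}$ and $b$ are real-analytic, so by (2) and Lemma 4 the maps $F_j$, $E$ and $\Psi$ are real-analytic, and so is $R$. Apply (9) to the restriction of $c$ to $[t_1,t_2]$, reparametrized as above. There $\beta$ is real-analytic in $\tau$, because $T_\tau b^*$ is, by Step 1, and $p$ is a trigonometric polynomial. So $\tau\mapsto T_\tau c\in H^1([t_1,t_2],H^n)$ is real-analytic near $0$, and by Lemma 3 there are $C,\rho$ with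
$$\|\partial_\theta^mc\|_{H^1([t_1,t_2],H^n)}\le C\rho^mm!\quad\text{for all }m.\tag{15}$$
Evaluating at $t$, which costs a constant, gives (14) for $c(t)$. So $c(t)$ is real-analytic for $t\in[t_1,t_2]$.

**Step 3: one time with analytic velocity.** The purpose is to find data for the flow; (15) bounds $\partial_\theta^mc_t$ only in $L^2$ in time, and we need one $t_0$ that serves all $m$ at once. We already know $c\in C^\infty(I\times S^1)$. By (15), $\int_{t_1}^{t_2}\|\partial_\theta^mc_t\|_{H^n}^2dt\le(C\rho^mm!)^2$. By Chebyshev, for $\kappa>0$ the set of $t\in[t_1,t_2]$ with $\|\partial_\theta^mc_t(t)\|_{H^n}>\kappa\,2^mC\rho^mm!$ has measure at most $\kappa^{-2}4^{-m}$. Choose $\kappa$ with $\kappa^{-2}\sum_{m\ge0}4^{-m}<t_2-t_1$. Then some $t_0\in[t_1,t_2]$ lies in none of these sets, so $\|\partial_\theta^mc_t(t_0)\|_{H^n}\le\kappa C(2\rho)^mm!$ for all $m$. Hence $c(t_0)$ and $c_t(t_0)$ are both real-analytic.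

**Step 4: all times.** The purpose is to leave $[t_1,t_2]$. The maps $c\mapsto\Phi_j(c)$, hence $c\mapsto L_c$ and $N$, are real-analytic on $\mathcal I^n$ and on $\mathcal I^n\times H^n$, and so is $c\mapsto L_c^{-1}$. So $\Gamma$ and $f$ are real-analytic, and by Lemma 4 so is the map $\Lambda$ in the proof of Lemma 7. Its linearization in $z$ was shown there to be invertible, so by the real-analytic implicit function theorem $\mathrm{Fl}$ is real-analytic into $C(I,H^n)$. By Step 1 the data $(T_\tau c(t_0),T_\tau c_t(t_0))$ are real-analytic in $\tau$. By (11), $\tau\mapsto T_\tau c\in C(I,H^n)$ is real-analytic near $0$. Evaluating at any $t\in I$ and using Step 1 once more, $c(t)$ is real-analytic.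

The finiteness of Morse index and nullity was shown after Lemma 6, so the proof of Theorem 2 is complete. $\blacksquare$
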